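# Self-coverings and the finiteness of infinite cyclic covers

## 1. Spaces with fundamental group $\mathbb Z$

The circle is its own $k$-fold cover, for every $k$, and its universal cover is contractible. Consider more generally a connected CW complex $X$ with $\pi_1(X)=\mathbb Z$. Write $X_k$ for the $k$-fold cover and $X_\infty$ for the universal cover. Suppose that, for some $k>1$, the space $X$ is homotopy equivalent to its own cover $X_k$. If $X$ is finite in some sense, must $X_\infty$ be finite in the same sense? We first prove that the answer is yes for this fundamental group, and then ask what happens for larger groups.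

### 1.1 Two kinds of finiteness, and small trials

**Definition.** A space is *homotopy equivalent to a CW complex of finite type* if it is homotopy equivalent to a CW complex with finitely many cells in each dimension. A space $U$ is *dominated* by a CW complex $K$ if there are maps $i:U\to K$ and $r:K\to U$ with $r\circ i\simeq \mathrm{id}_U$. It is *finitely dominated* if it is dominated by a finite CW complex.

For example, $\mathbb{CP}^\infty$ has one cell in each even dimension, so it is of finite type. It is not finitely dominated: its homology would be a direct summand of the homology of a finite complex, but it is nonzero in infinitely many degrees. The circle is dominated by the torus $S^1\times S^1$, by inclusion and projection. A space that is finitely dominated, or homotopy equivalent to a complex of finite type, is in either case dominated by a complex of finite type.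

Now some trials with $\pi_1(X)=\mathbb Z=\langle t\rangle$.

* $X=S^1\vee S^2$. Here $X_\infty$ is a line with a $2$-sphere at each integer, which is not of finite type. But $\chi(X)=1$ while $\chi(X_k)=k$, so $X\not\simeq X_k$ for $k>1$.
* $X=(S^1\vee S^2)\cup e^3$, the $3$-cell attached along $t-2\in\mathbb Z[t^{\pm1}]=\pi_2(S^1\vee S^2)$. Now $\chi(X)=0=\chi(X_k)$, so the Euler characteristic sees nothing. We have $H_2(X_\infty)=\mathbb Z[t^{\pm1}]/(t-2)=\mathbb Z[1/2]$ with $t$ acting as $2$. This is not finitely generated as an abelian group, so $X_\infty$ is not of finite type. A homotopy equivalence $X\to X_k$ would give an additive bijection $\sigma$ of $\mathbb Z[1/2]$ with $\sigma(2m)=2^{\pm k}\sigma(m)$ (see 1.2). But $\sigma(2m)=2\sigma(m)$ by additivity, which forces $2=2^{\pm k}$. So again $X\not\simeq X_k$ for $k>1$.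

In the first trial a rank is the obstruction, and in the second an eigenvalue. The following proof combines the two.

**Proposition 1.** Let $X$ be a connected CW complex with $\pi_1(X)=\mathbb Z$, and let $h:X\to X_k$ be a homotopy equivalence for some $k>1$. If $X$ is homotopy equivalent to a CW complex of finite type (resp. finitely dominated), then so is $X_\infty$.

The proof has an algebraic half (1.2) and a topological half (1.3). The topological half makes no use of $\pi_1(X)=\mathbb Z$, so we write it once, for $\pi_1(X)=G\rtimes\mathbb Z$.

### 1.2 Ranks and eigenvalues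

We first translate $h$ into algebra. Let $\tilde X$ be the universal cover of $X$, which is also that of $X_k$, and let $\Gamma=\pi_1(X)$. The composite $\tilde X\to X\xrightarrow{h}X_k$ lifts to a map $\tilde h:\tilde X\to\tilde X$ with $\tilde h(\gamma x)=\varphi(\gamma)\tilde h(x)$, where $\varphi:\Gamma\xrightarrow{h_\sharp}\pi_1(X_k)\subset\Gamma$. It induces isomorphisms on all homotopy groups, so it is a homotopy equivalence by Whitehead's theorem. Hence $\sigma=\tilde h_*$ is an additive bijection of $H_i(\tilde X)$ with
$$\sigma(\gamma m)=\varphi(\gamma)\sigma(m)\qquad(\gamma\in\Gamma). \tag{1}$$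
For $\Gamma=\langle t\rangle$, the map $\varphi$ is an isomorphism onto $\langle t^k\rangle$, so $\varphi(t)=t^e$ with $e=\pm k$.

**Lemma 2.** Let $M$ be a finitely generated $\mathbb Z[t^{\pm1}]$-module and $\sigma:M\to M$ an additive bijection with $\sigma(tm)=t^e\sigma(m)$, where $|e|=k\ge2$. Then $M$ is finitely generated as an abelian group.

**Step 1: over a prime field, ranks suffice.** Let $\mathbb F$ be $\mathbb Q$ or $\mathbb F_p$, let $V$ be a finitely generated $\mathbb F[t^{\pm1}]$-module, and let $\sigma$ be a bijection of $V$ as in the lemma. It is $\mathbb F$-linear. Since $\mathbb F[t^{\pm1}]$ is a principal ideal domain, $V\cong\mathbb F[t^{\pm1}]^\rho\oplus V'$ with $\dim_{\mathbb F}V'<\infty$. Let $u$ be a new variable. Then $\sigma$ is an isomorphism of $\mathbb F[u^{\pm1}]$-modules from $V$ with $u$ acting as $t$ to $V$ with $u$ acting as $t^e$. The first module has rank $\rho$. The second has rank $k\rho$, because $\mathbb F[t^{\pm1}]$ is free of rank $k$ over $\mathbb F[t^{\pm e}]$. So $\rho=k\rho$, hence $\rho=0$ and $\dim_{\mathbb F}V<\infty$.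

**Step 2: the torsion is finite.** Let $T\subset M$ be the torsion subgroup. It is a submodule, finitely generated because $\mathbb Z[t^{\pm1}]$ is Noetherian. So it is killed by some integer $N=p_1p_2\cdots p_l$, with primes $p_i$ that may repeat. Also $\sigma(T)=T$ and $\sigma(pT)=pT$ for each prime $p$, so Step 1 applies to $T/pT$, which is therefore finite. In the chain $T\supset p_1T\supset p_1p_2T\supset\dots\supset NT=0$ each factor $qT/qpT$ is a quotient of $T/pT$, so it is finite. Hence $T$ is finite.

**Step 3: the torsion-free part is finitely generated.** Put $\bar M=M/T$ and $V=\bar M\otimes\mathbb Q$. By Step 1, $V$ has finite dimension $d$. On $V$ we have $\sigma t\sigma^{-1}=t^e$, so $t$ and $t^e$ have the same finite set $S\subset\mathbb C\setminus 0$ of eigenvalues. The eigenvalues of $t^e$ are the $\lambda^e$ with $\lambda\in S$. So $\lambda\mapsto\lambda^e$ maps $S$ onto $S$. It is a permutation, and some $n$-th iterate of it, $n\ge 1$, is the identity: $\lambda^{e^n}=\lambda$. As $e^n\ne1$, every $\lambda$ is a root of unity. Therefore the characteristic polynomial $f$ of $t$ on $V$,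 which has rational coefficients, has coefficients that are algebraic integers. So $f\in\mathbb Z[x]$ is monic, and its constant term is an integer of absolute value $1$. By the Cayley–Hamilton theorem $f(t)=0$ on $V$, hence on $\bar M\subset V$. So $\bar M$ is a finitely generated module over $\mathbb Z[t^{\pm1}]/(f)$. Since $f$ is monic with constant term $\pm1$, this ring is spanned over $\mathbb Z$ by $1,t,\dots,t^{d-1}$. So $\bar M$, and then $M$, is a finitely generated abelian group. $\square$

### 1.3 From chains to modules, and from modules to cells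

**Lemma 3.** Let $U$ be a connected CW complex with $\pi_1(U)=\Pi$, dominated by a complex $K$ of finite type. Then the cellular complex $C(\tilde U)$ is a $\mathbb Z\Pi$-chain homotopy retract of a nonnegative complex $D$ of finitely generated free $\mathbb Z\Pi$-modules. If $\dim K\le m$, then $D_j=0$ for $j>m$. If $\mathbb Z\Pi$ is Noetherian, every $H_i(\tilde U)$ is finitely generated over $\mathbb Z\Pi$.

*Proof.* The only issue is to keep track of $\Pi$, since $r:K\to U$ need not be an isomorphism on $\pi_1$. We pull the covering back along $r$. By cellular approximation, take $i$, $r$ and the homotopy from $ri$ to $1$ cellular. The pullback $r^*\tilde U\to K$ is a principal $\Pi$-covering (perhaps disconnected), so $D:=C(r^*\tilde U)$ has one free $\mathbb Z\Pi$-generator for each cell of $K$. The homotopy from $ri$ to $1$, composed with the projection of $(ri)^*\tilde U$, lifts to a homotopy starting at the canonical map $(ri)^*\tilde U\to\tilde U$. Lifts are unique, so this homotopy is $\Pi$-equivariant. It ends at an equivariant map covering $1_U$, that is, at an isomorphism $\alpha:(ri)^*\tilde U\to\tilde U$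 of principal coverings. Hence
$$\tilde U\xrightarrow{\alpha^{-1}}(ri)^*\tilde U=i^*r^*\tilde U\to r^*\tilde U\to\tilde U$$
is equivariantly and cellularly homotopic to the identity. On cellular chains this says that $C(\tilde U)$ is a chain homotopy retract of $D$. If $\mathbb Z\Pi$ is Noetherian, $H_i(D)$ is a subquotient of $D_i$, hence finitely generated, and $H_i(\tilde U)$ is a quotient of $H_i(D)$. $\square$

**Lemma 4.** Let $X$ be a connected CW complex with $\pi_1(X)=\Gamma=G\rtimes\mathbb Z$, where $G$ is finitely presented and $\mathbb ZG$ is Noetherian. Let $X_\infty$ be the cover with $\pi_1(X_\infty)=G$, and suppose that every $H_i(\tilde X)$ is finitely generated over $\mathbb ZG$. Then $X_\infty$ is homotopy equivalent to a CW complex of finite type. If in addition $X$ is finitely dominated, so is $X_\infty$.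

**Step 1: build a finite type model cell by cell.** Note $\tilde X=\tilde X_\infty$. The presentation complex of a finite presentation of $G$ is a finite $2$-complex $K_1$ with a map $K_1\to X_\infty$ inducing an isomorphism on $\pi_1$. Relative groups are taken in the mapping cylinder. By the relative Hurewicz theorem in universal covers, $\pi_2(X_\infty,K_1)\cong H_2(\tilde X_\infty,\tilde K_1)$. This is a quotient of $H_2(\tilde X_\infty)$ because $H_1(\tilde K_1)=0$, so it is finitely generated over $\mathbb ZG$. As $\pi_1(K_1)\to\pi_1(X_\infty)$ is injective, $\pi_2(X_\infty)\to\pi_2(X_\infty,K_1)$ is onto, so finitely many generators come from maps $S^2\to X_\infty$. Let $K_2$ be $K_1$ with these spheres wedged on. Then $\pi_2(K_2)\to\pi_2(X_\infty)$ is onto, so $\pi_2(X_\infty,K_2)=0$.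

Inductively, let $n\ge2$ and let $K_n\to X_\infty$ be an isomorphism on $\pi_1$ with $\pi_i(X_\infty,K_n)=0$ for $i\le n$, where $K_n$ is finite of dimension $n$. Then $\pi_{n+1}(X_\infty,K_n)\cong H_{n+1}(\tilde X_\infty,\tilde K_n)$ sits in the exact sequence
$$H_{n+1}(\tilde X_\infty)\to H_{n+1}(\tilde X_\infty,\tilde K_n)\to H_n(\tilde K_n).$$
The left group is finitely generated by hypothesis. The right group is a submodule of the finitely generated free module $C_n(\tilde K_n)$, hence finitely generated, as $\mathbb ZG$ is Noetherian. So the middle group is finitely generated. Attach one $(n+1)$-cell for each of finitely many generators, along its boundary, and extend the map by the generator. Call the result $K_{n+1}$. In the exact sequence of the triple,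
$$H_{i}(\tilde K_{n+1},\tilde K_n)\to H_{i}(\tilde X_\infty,\tilde K_n)\to H_{i}(\tilde X_\infty,\tilde K_{n+1})\to H_{i-1}(\tilde K_{n+1},\tilde K_n),$$
the last group is zero for $i\le n+1$. The first map is onto, for $i=n+1$ by the choice of cells and for $i\le n$ because its target is zero. So $H_i(\tilde X_\infty,\tilde K_{n+1})=0$ for $i\le n+1$. By relative Hurewicz $\pi_i(X_\infty,K_{n+1})=0$ for $i\le n+1$. The union $K=\bigcup K_n$ is of finite type, and $K\to X_\infty$ is a weak equivalence, hence a homotopy equivalence.

**Step 2: cohomology stops if $X$ is finitely dominated.** Let $X$ be dominated by a finite complex of dimension $m$. For a $\mathbb ZG$-module $B$, Shapiro's lemma gives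
$$H^j(X_\infty;B)=H^j\big(\mathrm{Hom}_{\mathbb ZG}(C(\tilde X),B)\big)\cong H^j\big(\mathrm{Hom}_{\mathbb Z\Gamma}(C(\tilde X),\mathrm{Hom}_{\mathbb ZG}(\mathbb Z\Gamma,B))\big).$$
By Lemma 3, $C(\tilde X)$ is a $\mathbb Z\Gamma$-homotopy retract of a complex that vanishes above degree $m$. So $H^j(X_\infty;B)=0$ for all $j>m$ and all $B$. The same holds for $K\simeq X_\infty$.

**Step 3: push $K$ into a skeleton.** Put $n=\max(m,2)$. The inclusion $K^{(n)}\subset K$ is an isomorphism on $\pi_1$ and $\pi_i(K,K^{(n)})=0$ for $i\le n$. Replace the inclusion by a fibration $p:E\to K$ with $E\simeq K^{(n)}$. Its fiber $\Phi$ has $\pi_{j-1}(\Phi)=\pi_j(K,K^{(n)})$, so $\Phi$ is $(n-1)$-connected, in particular simply connected. Hence $p$ has a section over $K^{(n)}$. By obstruction theory, if $s_j$ is a section over $K^{(j)}$, $j\ge n$, there is a class in $H^{j+1}(K;\pi_j(\Phi))$ (local coefficients, that is, a $\mathbb ZG$-module) whose vanishing means that the restriction of $s_j$ to $K^{(j-1)}$ extends to a section over $K^{(j+1)}$. These classes vanish by Step 2, since $j+1>m$. Passing from $s_j$ to $s_{j+1}$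 changes nothing over $K^{(j-1)}$, so the sections converge to a section $s$ of $p$ over $K$. The map $K\xrightarrow{s}E\simeq K^{(n)}$ followed by the inclusion $K^{(n)}\subset K$ is homotopic to $ps=\mathrm{id}_K$. So $K$, hence $X_\infty$, is dominated by the finite complex $K^{(n)}$. $\square$

*Proof of Proposition 1.* Here $G=1$ and $\mathbb Z\Gamma=\mathbb Z[t^{\pm1}]$ is Noetherian. By Lemma 3 each $H_i(\tilde X)$ is finitely generated over $\mathbb Z[t^{\pm1}]$. By (1) and Lemma 2 it is finitely generated over $\mathbb Z$. Lemma 4 finishes the proof. $\square$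

## 2. Fundamental group $G\rtimes\mathbb Z$: counting with length functions

Now let $X$ be a connected CW complex with $\pi_1(X)=G\rtimes\mathbb Z$, where $G$ is finitely presented. Let $X_k$ and $X_\infty$ be the covers with $\pi_1(X_k)=G\rtimes(k\mathbb Z)$ and $\pi_1(X_\infty)=G$, regarded as subgroups of $\pi_1(X)$. Suppose $h:X\to X_k$ is a homotopy equivalence for some $k>1$ with $h_\sharp(G)=G$. If $X$ is homotopy equivalent to a CW complex of finite type (resp. finitely dominated), is $X_\infty$ as well? The question comes from Lizhen Qin, Yang Su, Botong Wang, "Self-Covering, finiteness, and fibering over a circle", arXiv:2112.11750 (2021).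

A trivial example: $X=Y\times S^1$ with $Y$ a finite connected complex. Then $X_k\cong X$, and $X_\infty=Y\times\mathbb R$ is fine.

What changes from Section 1? The translation (1) is the same. But Lemma 2 used ranks over a principal ideal domain and the Cayley–Hamilton theorem, and neither is available over a group ring $\mathbb ZG$. Lemmas 3 and 4 used that group rings are Noetherian. The answer depends on exactly this last hypothesis.

**Theorem B.** In the setting of the question, if $\mathbb ZG$ is Noetherian (e.g. $G$ virtually polycyclic, by P. Hall), the answer is yes in both cases.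

**Theorem A.** There are a finitely presented group $G$ and a finite connected CW complex $X$ with $\pi_1(X)=G\times\mathbb Z$ such that for every $k\ge2$ there is a homotopy equivalence $h:X\to X_k$ with $h_\sharp|_G=\mathrm{id}_G$ (so $h_\sharp(G)=G$), but $X_\infty$ is not dominated by any CW complex of finite type. In particular $X_\infty$ is neither homotopy equivalent to a CW complex of finite type nor finitely dominated.

A finite complex $X$ is both of finite type and finitely dominated. So by Theorem A the answer to the question is no in the finite type case and no in the finitely dominated case, with one $X$ for both cases and for all $k>1$ simultaneously. Also, the Noetherian hypothesis in Theorem B cannot be dropped, even when $X$ is a finite complex and $h_\sharp|_G=\mathrm{id}$.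

We prove Theorem B first, because the place where its proof breaks for general $G$ shows what to look for in Theorem A.

### 2.1 Lengths relative to a Serre class

Let $\Lambda=\mathbb ZG$ be Noetherian; left and right are equivalent via $g\mapsto g^{-1}$. Let $\mathcal A$ be the class of finitely generated $\Lambda$-modules.

**Definition.** A *Serre class* is a class $\mathcal S\subset\mathcal A$ closed under isomorphism and containing $0$, such that for every exact sequence $0\to L'\to L\to L''\to0$ in $\mathcal A$ one has $L\in\mathcal S$ if and only if $L',L''\in\mathcal S$. For a ring automorphism $\tau$ of $\Lambda$, the *twist* $L^\tau$ is the group $L$ with $x\in\Lambda$ acting as $\tau(x)$. $\mathcal S$ is *twist-invariant* if $L\in\mathcal S$ implies $L^\tau\in\mathcal S$ for all $\tau$. A bijection $f:L\to L'$ with $f(xm)=\tau(x)f(m)$ is called *semilinear*; it is an isomorphism $L\cong (L')^\tau$.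

Twist-invariance is a real condition. For $\Lambda=\mathbb Z[x^{\pm1}]$, the modules killed by a power of $x-2$ form a Serre class. The twist of $\Lambda/(x-2)=\mathbb Z[1/2]$ by $x\mapsto x^{-1}$ is $\mathbb Z[1/2]$ with $x$ acting as $\frac12$. There $x-2$ acts as $-\frac32$, so no power of it is zero.

**Definition.** For a Serre class $\mathcal S$ and $L\in\mathcal A$, let $\lambda_{\mathcal S}(L)\in\{0,1,2,\dots,\infty\}$ be the supremum, over finite chains $0=L_0\subset L_1\subset\dots\subset L_l=L$ of submodules, of the number of factors $L_i/L_{i-1}$ not in $\mathcal S$.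

For $\Lambda=\mathbb Z$: with $\mathcal S=\{0\}$ this is the usual length, finite exactly on finite groups. With $\mathcal S=\{\text{finite groups}\}$ it is the rank, since nonzero subgroups of $\mathbb Z$ have finite index and so $\lambda_{\mathcal S}(\mathbb Z)=1$.

**Lemma 5.** (i) $\lambda_{\mathcal S}(L)=\lambda_{\mathcal S}(L')+\lambda_{\mathcal S}(L'')$ for every exact sequence $0\to L'\to L\to L''\to 0$, and $\lambda_{\mathcal S}(L)=0$ if and only if $L\in\mathcal S$. (ii) If $\mathcal S$ is twist-invariant, $\lambda_{\mathcal S}$ takes equal values on semilinearly isomorphic modules. (iii) For every $Q\ne0$ in $\mathcal A$ there is a twist-invariant Serre class $\mathcal S$ with $1\le\lambda_{\mathcal S}(Q)<\infty$.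

*Proof.* (i) A chain in $L'$ and a chain in $L''$ concatenate to a chain in $L$, so $\ge$ holds. Conversely, intersect a chain $(L_i)$ of $L$ with $L'$ and take its image in $L''$. Then $L_i/L_{i-1}$ is an extension of the factor in $L''$ by the factor in $L'$. If it is not in $\mathcal S$, at least one of these two is not in $\mathcal S$. This gives $\le$. If $L\in\mathcal S$, all its subquotients are in $\mathcal S$, and $\lambda_{\mathcal S}(L)=0$. If $L\notin\mathcal S$, the chain $0\subset L$ shows $\lambda_{\mathcal S}(L)\ge1$.

(ii) $L$ and $L^\tau$ have the same submodules, and corresponding factors are twists of each other.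

(iii) Consider the twist-invariant Serre classes not containing $Q$. The class $\{0\}$ is one. The union of a chain of such classes is again one, because the axioms involve only finitely many modules at a time. Isomorphism types of finitely generated modules form a set, so Zorn's lemma gives a maximal such class $\mathcal S$. Let $\mathcal S'=\{L\in\mathcal A:\lambda_{\mathcal S}(L)<\infty\}$. By (i) and (ii) it is a twist-invariant Serre class containing $\mathcal S$. It is strictly larger: as $Q$ is Noetherian, among the submodules $Q'\subset Q$ with $Q/Q'\notin\mathcal S$ (for instance $Q'=0$) there is a maximal one, and then all proper quotients of $Q/Q'$ lie in $\mathcal S$. In a chain of submodules of $Q/Q'$, all factors above the first nonzero term are subquotients of a proper quotient, so they lie in $\mathcal S$. Hence $\lambda_{\mathcal S}(Q/Q')=1$, and $Q/Q'\in\mathcal S'\setminus\mathcal S$. By maximality of $\mathcal S$ we get $Q\in\mathcal S'$, so $\lambda_{\mathcal S}(Q)<\infty$. And $\lambda_{\mathcal S}(Q)\ge1$ as $Q\notin\mathcal S$. $\square$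

### 2.2 Linear growth against exponential growth

Let $\Gamma=G\rtimes\mathbb Z$ and let $t\in\Gamma$ map to a generator of $\mathbb Z$.

**Proposition 6.** Let $\Lambda=\mathbb ZG$ be Noetherian. Let $M$ be a finitely generated $\mathbb Z\Gamma$-module, $\varphi:\Gamma\to\Gamma$ an injective homomorphism with image $G\rtimes k\mathbb Z$ ($k\ge2$) and $\varphi(G)=G$, and $\sigma:M\to M$ an additive bijection with $\sigma(\gamma m)=\varphi(\gamma)\sigma(m)$. Then $M$ is finitely generated over $\Lambda$.

Think of $M$ as filtered by balls in the $t$-direction. If $M$ is not finitely generated over $\Lambda$, balls grow linearly in the radius. The map $\sigma$ multiplies the radius by $k$ but moves lengths by a bounded amount at each application.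

**Step 1: set up the balls.** Let $M_0$ be the $\Lambda$-span of a finite generating set of $M$, and for real $x\ge0$ let $F_x=\sum_{|i|\le x}t^iM_0$. Each $t^iM_0$ is a finitely generated $\Lambda$-submodule because $t$ normalizes $G$. As $\Gamma=\bigcup_it^iG$, we have $M=\bigcup_xF_x$, and every finitely generated $\Lambda$-submodule lies in some $F_x$. Since $\varphi$ induces an isomorphism $\Gamma/G\cong(G\rtimes k\mathbb Z)/G$, there is $\epsilon=\pm1$ with $\varphi(t^i)\in t^{\epsilon ki}G$ for all $i$. As $\varphi(G)=G$, the image $\sigma(L)$ of a $\Lambda$-submodule is a $\Lambda$-submodule, both $\sigma$ and $\sigma^{-1}$ preserve finite generation over $\Lambda$, and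
$$\sigma(t^iL)=t^{\epsilon ki}\sigma(L),\qquad \sigma^{-1}(t^{ki}L)=t^{\epsilon i}\sigma^{-1}(L).$$

**Step 2: $\sigma^{-1}$ contracts.** Choose $c\ge 0$ with $\sigma^{-1}(t^qM_0)\subset F_c$ for $0\le q<k$. Write $j=ki+q$ with $0\le q<k$. Then $\sigma^{-1}(t^jM_0)=t^{\epsilon i}\sigma^{-1}(t^qM_0)\subset F_{c+|i|}$ and $|i|\le|j|/k+1$. So with $c'=c+1$ we have $\sigma^{-1}F_x\subset F_{x/k+c'}$. Iterating, and using $1+\frac1k+\frac1{k^2}+\dots\le2$, we get $\sigma^{-n}F_x\subset F_{x/k^n+2c'}$. Let $d_0\ge2c'+1$ be an integer and $N=F_{d_0}$. Then $d_0/k+c'\le d_0$, so $\sigma^{-1}N\subset N$. Taking $x=k^n$,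
$$N\subset\sigma N,\qquad F_{k^n}\subset\sigma^nN\quad(n\ge0). \tag{2}$$

**Step 3: balls grow linearly.** For an integer $d\ge1$ put $F'_d=F_{d-1}+t^dM_0$, so $F_{d-1}\subset F'_d\subset F_d=F'_d+t^{-d}M_0$. Multiplication by $t^{-d}$, respectively $t^{d}$, is semilinear and identifies $F'_d/F_{d-1}$ and $F_d/F'_d$ with
$$M_0\Big/\Big(M_0\cap\sum_{i=1}^{2d-1}t^{-i}M_0\Big)\quad\text{and}\quad M_0\Big/\Big(M_0\cap\sum_{i=1}^{2d}t^{i}M_0\Big).$$
The submodules of $M_0$ that are divided out increase with $d$. As $M_0$ is Noetherian, they are constant for $d>d_1$, with quotients $Q^+$ and $Q^-$. If $Q^+=Q^-=0$, then $M=F_{d_1}$ and we are done. Otherwise apply Lemma 5(iii) to $Q=Q^+\oplus Q^-$ and let $\lambda=\lambda_{\mathcal S}$, $\ell=\lambda(Q)$, so $1\le\ell<\infty$. Choose $d_0\ge\max(2c'+1,d_1)$ in Step 2. By additivity and invariance, $\lambda(F_d/N)=(d-d_0)\ell$ for all integers $d\ge d_0$.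

**Step 4: compare.** The module $\sigma N$ is finitely generated over $\Lambda$, so $N\subset\sigma N\subset F_{d'}$ for some integer $d'\ge d_0$, and $a:=\lambda(\sigma N/N)\le\lambda(F_{d'}/N)<\infty$. The map $\sigma^{m-1}$ is a semilinear isomorphism from $\sigma N/N$ to $\sigma^mN/\sigma^{m-1}N$, so $\lambda(\sigma^nN/N)=na$. For $n$ so large that $k^n\ge d_0$, (2) gives
$$(k^n-d_0)\,\ell=\lambda(F_{k^n}/N)\le\lambda(\sigma^nN/N)=na,$$
which is false for large $n$. $\square$

*Proof of Theorem B.* The ring $\mathbb Z\Gamma$ is a skew Laurent polynomial ring over $\mathbb ZG$, so it is Noetherian by Hilbert's basis theorem for such extensions. By Lemma 3 each $H_i(\tilde X)$ is finitely generated over $\mathbb Z\Gamma$. By (1) and Proposition 6 it is finitely generated over $\mathbb ZG$. Now apply Lemma 4. $\square$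

## 3. A module isomorphic to its own double

For general $G$, Step 3 needs an additive $\lambda$ that is finite and nonzero on $Q$. No such $\lambda$ exists if $Q\cong Q\oplus Q$, since then $\lambda(Q)=2\lambda(Q)$. And such a module does violate Proposition 6. Let $M\ne0$ be a finitely generated $\mathbb ZG$-module with $M\cong M\oplus M$, let $\Gamma=G\times\mathbb Z$, and put $M[t^{\pm1}]=\bigoplus_it^iM$. It is finitely generated over $\mathbb Z\Gamma$. As $M\cong M^k$, there is a $\mathbb ZG$-isomorphism $\tau:M\to M\oplus tM\oplus\dots\oplus t^{k-1}M$. Then $\sigma(t^im)=t^{ki}\tau(m)$ is an additive bijection of $M[t^{\pm1}]$, semilinear over $\varphi(g,n)=(g,kn)$. But $M[t^{\pm1}]$ is an infinite direct sum of copies of $M$ over $\mathbb ZG$, so it is not finitely generated. In the notation of the proof with $M_0=M$, we have $Q^\pm=M$, and balls of all radii are isomorphic to $M$.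

The first module to try is a free one. It would be realized by wedging a sphere onto $Y\times S^1$, where $\pi_1(Y)=G$. But $\mathbb ZG\not\cong\mathbb ZG\oplus\mathbb ZG$ for every $G$: tensoring with $\mathbb Z$ along the augmentation $\mathbb ZG\to\mathbb Z$ would give $\mathbb Z\cong\mathbb Z^2$. A wedged-on Moore space gives $\mathbb F_pG$, and the augmentation to $\mathbb F_p$ excludes doubling in the same way. So attaching something at a point cannot work. We attach along a torus, which on modules means inducing from $\mathbb Z^2\subset G$.

### 3.1 The group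

Let $H=\langle b,z\rangle\cong\mathbb Z^2$, let $\theta:H\to H$ be $b\mapsto b^2$, $z\mapsto z$ (injective), and $\psi:H\to H$ be $b\mapsto bz$, $z\mapsto z$ (an automorphism). Let
$$G=\langle b,z,s_1,s_2\mid[b,z]=[s_1,z]=[s_2,z]=1,\ s_1bs_1^{-1}=b^2,\ s_2bs_2^{-1}=bz\rangle .$$
This is a multiple HNN extension of $H$: $s_1hs_1^{-1}=\theta(h)$ and $s_2hs_2^{-1}=\psi(h)$ for $h\in H$. The subgroup generated by $b,s_1$ satisfies the relation in the familiar group of maps of $\mathbb R$ generated by $b:x\mapsto x+1$ and $s_1:x\mapsto2x$.

We need that $H\to G$ is injective, which can be seen directly. Both $\theta$ and $\psi$ extend to automorphisms of $\mathbb Q^2=H\otimes\mathbb Q$, so the free group on $s_1,s_2$ acts on $\mathbb Q^2$, and in $\mathbb Q^2\rtimes\langle s_1,s_2\rangle$ all defining relations of $G$ hold. The resulting homomorphism from $G$ restricts to the inclusion $H\subset\mathbb Q^2$. Thus $H\subset G$, and choosing coset representatives of $G/H$ shows that $\mathbb ZG$ is a nonzero free right $\mathbb ZH$-module.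

### 3.2 The doubling

Let $\mathbb F_3^+$ and $\mathbb F_3^-$ be the $H$-modules $\mathbb F_3$ on which $z$ acts as $-1$, and $b$ acts as $+1$, respectively $-1$. Put $M=\mathbb ZG\otimes_{\mathbb ZH}\mathbb F_3^+$. As $\mathbb ZG$ is free and nonzero over $\mathbb ZH$, $M\ne0$. For an injective $\alpha:H\to H$ and an $H$-module $N$, let $\alpha_*N=\mathbb ZH\otimes_{\mathbb ZH,\alpha}N$, so that $h'\alpha(h)\otimes n=h'\otimes hn$.

**Lemma 7.** If $s\in G$ satisfies $shs^{-1}=\alpha(h)$ for all $h\in H$, then $\mathbb ZG\otimes_{\mathbb ZH}N\cong\mathbb ZG\otimes_{\mathbb ZH}\alpha_*N$.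

*Proof.* Send $g\otimes n$ to $gs^{-1}\otimes(1\otimes n)$. This is well defined: $gh\otimes n\mapsto ghs^{-1}\otimes(1\otimes n)=gs^{-1}\alpha(h)\otimes(1\otimes n)=gs^{-1}\otimes(1\otimes hn)$. The inverse is $g\otimes(h'\otimes n)\mapsto gh's\otimes n$, well defined because $gh'\alpha(h)s\otimes n=gh'sh\otimes n=gh's\otimes hn$. $\square$

**Proposition 8.** $M\cong M\oplus M$.

*Proof.* The proof has three moves, and Section 5 will repeat each of them with spaces.

* $\psi_*\mathbb F_3^+\cong\mathbb F_3^-$: in $\psi_*\mathbb F_3^+$ the element $\psi(b)=bz$ acts as $1$ and $\psi(z)=z$ as $-1$, so $b$ acts as $-1$. By Lemma 7 with $s=s_2$, $\mathbb ZG\otimes_{\mathbb ZH}\mathbb F_3^-\cong M$.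
* $\theta_*\mathbb F_3^+$ has $\mathbb F_3$-basis $1\otimes1,\ b\otimes1$. Here $b$ swaps the two, because $b^2\otimes1=\theta(b)\otimes1=1\otimes1$, and $z$ acts as $-1$. By Lemma 7 with $s=s_1$, $M\cong\mathbb ZG\otimes_{\mathbb ZH}\theta_*\mathbb F_3^+$.
* $\theta_*\mathbb F_3^+\cong\mathbb F_3^+\oplus\mathbb F_3^-$, spanned by $1\otimes1+b\otimes1$ and $1\otimes1-b\otimes1$. These are a basis because $\det\begin{pmatrix}1&1\\1&-1\end{pmatrix}=-2=1\neq0$ in $\mathbb F_3$.

So $M\cong M\oplus(\mathbb ZG\otimes_{\mathbb ZH}\mathbb F_3^-)\cong M\oplus M$. $\square$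

The choices are now explained. The prime $3$ makes $2$ invertible. With $s_1$ alone one gets a second summand of the wrong sign, and $z$ and $s_2$ are there to correct the sign.

## 4. Finite generation of the first nonvanishing homology

To show that $X_\infty$ is not dominated by a finite type complex, it is not enough to exhibit a homology module of $\tilde X_\infty$ that is not finitely generated. Over a non-Noetherian ring, cycles in a finitely generated free module need not be finitely generated, so Lemma 3 says nothing directly about homology. The lowest nonvanishing homology of a mapping cone is under control, however.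

**Lemma 9.** Let $f:C\to P$ be a chain map of nonnegative complexes of free $\mathbb Z\Pi$-modules, with $P$ finitely generated in each degree and $C$ a chain homotopy retract of a nonnegative complex $D$ of finitely generated free modules. If $H_j(\mathrm{cone}\, f)=0$ for $j<n$, then $H_n(\mathrm{cone}\, f)$ is finitely generated over $\mathbb Z\Pi$.

**Step 1: the cone is a retract of a finitely generated complex.** Let $i:C\to D$, $r:D\to C$ with $ri\simeq1$, and choose $\eta:C\to P$ of degree $1$ with $d\eta+\eta d=fri-f$. Write $\mathrm{cone}(f)_m=C_{m-1}\oplus P_m$ with $d(c,p)=(-dc,fc+dp)$, and similarly for $fr:D\to P$. Put $N=\mathrm{cone}(f)$, $E=\mathrm{cone}(fr)$. The complex $E$ is finitely generated and free in each degree. Define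
$$I:N\to E,\ I(c,p)=(ic,\,p-\eta c),\qquad R:E\to N,\ R(x,p)=(rx,p).$$
$R$ is a chain map: $dR(x,p)=(-drx,frx+dp)=Rd(x,p)$. So is $I$:
$$dI(c,p)=(-dic,\ fric+dp-d\eta c)=(-idc,\ fc+dp+\eta dc)=Id(c,p).$$
The composite $RI$ is the identity on the subcomplex $P$ of $N$ and induces $ri\simeq1$ on the quotient $C[1]$. By the five lemma $RI$ is a homology isomorphism. Since $N$ is free and bounded below, $RI$ is a homotopy equivalence. With a homotopy inverse $v$ of $RI$ and $R'=vR:E\to N$ we have $R'I\simeq1_N$.

**Step 2: the lowest homology through cohomology.** Put $L=H_n(N)$. Since $H_j(N)=0$ for $j<n$, the surjections $N_j\to\ker(d_{j-1})$, $j\leq n$, split one after another starting from the bottom. So $\ker d_n$ is a direct summand of $N_n$, and $N$ is homotopy equivalent to the projective complex $\dots\to N_{n+2}\to N_{n+1}\to\ker d_n\to0$. Therefore, naturally in the module $A$,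
$$H^n(\mathrm{Hom}(N,A))\cong\{u:\ker d_n\to A,\ ud_{n+1}=0\}=\mathrm{Hom}(L,A).$$

**Step 3: factor the identity of $L$.** Let $x\in H^n(\mathrm{Hom}(N,L))$ correspond to $\mathrm{id}_L$, and represent it by a cocycle $w:N_n\to L$. The cocycle $wR':E_n\to L$ has finitely generated image $L'\subset L$, since $E_n$ is finitely generated. So $wR'I:N_n\to L$ is a cocycle with values in $L'$, and it represents $x$ because $R'I\simeq1$. Hence $x$ comes from $H^n(\mathrm{Hom}(N,L'))\cong\mathrm{Hom}(L,L')$, that is, $\mathrm{id}_L$ factors through the inclusion $L'\subset L$. So $L=L'$ is finitely generated. $\square$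

## 5. Torus bundles that realize the splitting

### 5.1 The complex $Y$

Let $T=\mathbb R^2/\mathbb Z^2$ with one vertex, two edges and one $2$-cell, $\pi_1(T)=H$, $b=e_1$, $z=e_2$. Let $\theta,\psi:T\to T$ also denote the maps induced by $\Theta=\mathrm{diag}(2,1)$ and by $\Psi:e_1\mapsto e_1+e_2,\ e_2\mapsto e_2$. The map $\theta$ is cellular. Let $\psi_0$ be a based cellular map that is based homotopic to $\psi$. Put
$$Y=T\cup(T\times[0,1])_1\cup(T\times[0,1])_2,\quad(x,0)\sim x,\quad(x,1)_1\sim\theta(x),\ (x,1)_2\sim\psi_0(x).$$
This is a finite CW complex. Its $1$-cells are $b,z$ and one for each cylinder; orient the latter from the end $1$ to the end $0$ and call them $s_1,s_2$. Running along $s_1$ from end $1$ to end $0$, around a loop $h$ of $T$, and back along $s_1$ is homotopic to the loop $\theta(h)$ at end $1$. So the $2$-cells of $Y$ give exactly the relations of the presentation of $G$. Hence $\pi_1(Y)=G$, and the inclusion $j:T\to Y$ induces $H\subset G$. Sliding along the cylinders gives free homotopies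
$$j\theta\simeq j,\qquad j\psi\simeq j\psi_0\simeq j. \tag{3}$$

### 5.2 Bundles with involutive monodromy

The fiber should be a space whose homology is $\mathbb F_3$ in a single degree, with an involution acting as $-1$. Let $Q=S^1\cup_3e^2$, and let $\kappa_0$ be complex conjugation on $S^1$ (basepoint and $0$-cell $1$, one $1$-cell). Put $R=S^1\wedge Q$, $P=S^2\wedge R$ with $S^2=e^0\cup e^2$, $\kappa_R=\kappa_0\wedge\mathrm{id}_Q$ and $\kappa=\mathrm{id}_{S^2}\wedge\kappa_R:P\to P$. Then $\kappa^2=1$, $\kappa$ maps each cell homeomorphically to itself, $P$ is simply connected (cells in dimensions $0,4,5$), $\tilde H_*(P)=\mathbb Z/3$ in degree $4$ only, and $\kappa_*=-1$ there. The two suspension coordinates in $S^2$, on which $\kappa$ does nothing, will make addition of maps commutative up to homotopies that commute with $\kappa$. Let $F=P\vee P$ with inclusions $i_1,i_2$ and swap $sw$.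

**Definition.** For commuting pointed homeomorphisms $\beta,\zeta$ of a finite pointed complex $B$ permuting its cells, let $\mathbb Z^2$ act on $\mathbb R^2\times B$ by $n\cdot(x,p)=(x+n,\beta^{n_1}\zeta^{n_2}p)$, and let $E(B;\beta,\zeta)$ be the quotient. So $(x,p)\sim(x+e_1,\beta p)\sim(x+e_2,\zeta p)$.

Give $\mathbb R^2$ the cells lifted from $T$. The action is free and properly discontinuous and permutes the product cells, and no $n\ne0$ maps a cell to itself, since it moves the $\mathbb R^2$-factor. So $E(B;\beta,\zeta)$ is a finite CW complex, a bundle over $T$ with fiber $B$ and cellular projection, and it contains $T$ as a subcomplex, the basepoint section. As an example, $E(S^1;1,\kappa_0)$ is $S^1$ times a Klein bottle. Put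
$$E_+=E(P;1,\kappa),\qquad E_-=E(P;\kappa,\kappa),\qquad E_{sw}=E(F;sw,\kappa\vee\kappa).$$
Then $E_+\cup_TE_-=E(F;1\vee\kappa,\kappa\vee\kappa)$. On the homology of fibers, the monodromies of these bundles are $\mathbb F_3^+$, $\mathbb F_3^-$, $\theta_*\mathbb F_3^+$ and $\mathbb F_3^+\oplus\mathbb F_3^-$. For $g:T\to T$ write $T\cup_gE_+$ for $T\sqcup E_+$ with $x\in T\subset E_+$ identified with $g(x)\in T$.

**Lemma 10.** (a) $T\cup_\psi E_+\cong E_-$ rel $T$. (b) $T\cup_\theta E_+\cong E_{sw}$ rel $T$. (c) $E_+\cup_TE_-\simeq E_{sw}$ rel $T$.

**Proof of (a): changing the sign.** Consider $[x,p]\mapsto[\Psi x,p]$, $E_+\to E_-$. It respects $(x,p)\sim(x+e_1,p)$, because $[\Psi x+e_1+e_2,p]=[\Psi x,\kappa^{-2}p]=[\Psi x,p]$ in $E_-$. It respects $(x,p)\sim(x+e_2,\kappa p)$, because $[\Psi x+e_2,\kappa p]=[\Psi x,p]$. It covers the homeomorphism $\psi$ of $T$ and is a homeomorphism on each fiber, so it is a continuous bijection of compact Hausdorff spaces, hence a homeomorphism. On the sections it is $\psi$, so together with the inclusion $T\subset E_-$ it induces a homeomorphism $T\cup_\psi E_+\to E_-$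 that is the identity on $T$.

**Proof of (b): pushing forward along the double cover.** Consider $[x,p]\mapsto[\Theta x,i_1p]$, $E_+\to E_{sw}$. It is well defined: $[\Theta x+2e_1,i_1p]=[\Theta x,i_1p]$ since $sw^2=1$, and $[\Theta x+e_2,i_1\kappa p]=[\Theta x,i_1p]$. On the sections it is $\theta$, so it induces a continuous map $T\cup_\theta E_+\to E_{sw}$ that is the identity on $T$. It is bijective off $T$: since $(y,i_2p)\sim(y+e_1,i_1p)$, each point of $E_{sw}\setminus T$ has a representative $(y,i_1p)$ with $p\ne*$, unique up to the subgroup of those $n$ with $n_1$ even, generated by $2e_1,e_2$. Under $y=\Theta x$ this subgroup corresponds to all of $\mathbb Z^2$ acting on $(x,p)$ as in $E_+$. So the point comes from exactly one point of $E_+\setminus T$. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism.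

**Proof of (c): diagonalizing the swap.** This is the third move of Proposition 8, with $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ replaced by a map $A:F\to F$. Such a map intertwines the monodromies in the $e_1$-direction only up to homotopy, so we must build the homotopy into the bundle map. To get a map over the whole torus, that homotopy has to commute with the monodromy in the $e_2$-direction.

*Adding maps.* For pointed $u,v:P\to Z$ let $(u,v):P\vee P\to Z$ be the map that is $u$ and $v$ on the two summands. Let $\mu:S^2\to S^2\vee S^2$ be the pinch map, $m=\mu\wedge1_R:P\to P\vee P$, and $u+v=(u,v)\circ m$. Since $\pi_2(S^2\vee S^2)$ is abelian, there is a pointed homotopy $\mu_t$ from $\mu$ to $(\text{swap})\circ\mu$. Put $m_t=\mu_t\wedge1_R$, so $m_0=m$ and $m_1=sw\,m$. Since $(u,v)\,sw=(v,u)$, the maps $(u,v)m_t$ form a homotopy from $u+v$ to $v+u$. As $\kappa=1\wedge\kappa_R$ acts on the other smash factor, we have the strict identity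
$$m_t\kappa=(\kappa\vee\kappa)m_t. \tag{4}$$
In particular $(u+v)\kappa=u\kappa+v\kappa$.

*The map $A$.* Define $A:F\to F$ by $Ai_1=i_1+i_2$ and $Ai_2=i_1+i_2\kappa$. Put $\beta=1\vee\kappa$ and $\zeta=\kappa\vee\kappa$. Then
$$sw\,A\,\beta\,i_1=sw(i_1+i_2)=i_2+i_1,$$
$$sw\,A\,\beta\,i_2=sw\,(i_1+i_2\kappa)\kappa=sw(i_1\kappa+i_2)=i_2\kappa+i_1.$$
So $sw\,A\,\beta$ differs from $A$ only by the order of the summands, and
$$J_ti_1=(i_1,i_2)\,m_t,\qquad J_ti_2=(i_1,i_2\kappa)\,m_t\qquad(0\le t\le1)$$
is a pointed homotopy from $J_0=A$ to $J_1=sw\,A\,\beta$.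

*Commutation with $\zeta$.* By (4), $J_t\zeta i_1=J_ti_1\kappa=(i_1,i_2)(\kappa\vee\kappa)m_t=(i_1\kappa,i_2\kappa)m_t=\zeta(i_1,i_2)m_t=\zeta J_ti_1$. In the same way $J_t\zeta i_2=(i_1\kappa,i_2\kappa\kappa)m_t=\zeta(i_1,i_2\kappa)m_t=\zeta J_ti_2$. So $J_t\zeta=\zeta J_t$.

*Extension to $t\in\mathbb R$.* Put $J_{t+1}=sw\,J_t\,\beta$. This is consistent at $t=0$, and it defines $J_t$ for all real $t$ because $sw^2=\beta^2=1$. As $sw$ and $\beta$ commute with $\zeta$, still $J_t\zeta=\zeta J_t$.

*The bundle map.* Define
$$\Phi:E_+\cup_TE_-=E(F;\beta,\zeta)\to E_{sw},\qquad[x_1,x_2,p]\mapsto[x_1,x_2,J_{x_1}p].$$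
It is well defined: $(x_1+1,x_2,\beta p)\mapsto[x_1+1,x_2,sw\,J_{x_1}\beta\beta p]=[x_1+1,x_2,sw\,J_{x_1}p]=[x_1,x_2,J_{x_1}p]$, and $(x_1,x_2+1,\zeta p)\mapsto[x_1,x_2+1,J_{x_1}\zeta p]=[x_1,x_2+1,\zeta J_{x_1}p]=[x_1,x_2,J_{x_1}p]$. It lies over $\mathrm{id}_T$ and is the identity on the section $T$.

*$\Phi$ is an equivalence.* On $H_4(F)=\mathbb F_3^2$, $A_*=\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ has determinant $-2=1\ne0$. Since $F$ is simply connected and its reduced homology is concentrated in degree $4$, $A$ is a homotopy equivalence. So is every $J_t$, being homotopic to $J_0=A$. Thus $\Phi$ is a homotopy equivalence on each fiber. By the long exact homotopy sequences of the two bundles and the five lemma, $\Phi$ is a weak equivalence, hence a homotopy equivalence. By Hatcher, *Algebraic Topology*, Prop. 0.19, a homotopy equivalence between two spaces forming CW pairs with the same $T$, restricting to the identity of $T$, is a homotopy equivalence rel $T$. $\square$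

## 6. A complex $W$ with $W\simeq W\cup_YW$ rel $Y$

Let $W=Y\cup_jE_+$, that is, $E_+$ glued to $Y$ along $T$. It is a finite CW complex. Inside $Y$ the maps $j$, $j\theta$, $j\psi$ are homotopic by (3), and this plays the role of Lemma 7. We use Hatcher, Prop. 0.18: for a CW pair $(E,T)$ and homotopic maps $f\simeq g:T\to Y$, one has $Y\cup_fE\simeq Y\cup_gE$ rel $Y$. We also use that an equivalence rel $T$ (or rel $Y$) extends by the identity over whatever is glued along $T$ (or $Y$).

**Proposition 11.** $W\simeq W\cup_YW$ rel $Y$. Consequently, for all $k\ge1$, $W\simeq W^{(k)}:=W\cup_Y\dots\cup_YW$ ($k$ copies) rel $Y$.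

*Proof.* All equivalences are rel $Y$. First, by Lemma 10(a) and (3),
$$Y\cup_jE_-\cong Y\cup_j(T\cup_\psi E_+)=Y\cup_{j\psi}E_+\simeq Y\cup_jE_+=W.$$
Then, by (3), Lemma 10(b), Lemma 10(c) and the line above,
$$W=Y\cup_jE_+\simeq Y\cup_{j\theta}E_+=Y\cup_j(T\cup_\theta E_+)\cong Y\cup_jE_{sw}\simeq Y\cup_j(E_+\cup_TE_-)=W\cup_Y(Y\cup_jE_-)\simeq W\cup_YW.$$
By induction $W^{(k+1)}=W^{(k)}\cup_YW\simeq W\cup_YW\simeq W$. $\square$

## 7. Beads on a circle: the space $X$ and the equivalences $X\simeq X_k$

Let
$$X=(Y\times S^1)\cup_{Y\times\{1\}}W,$$
a finite connected CW complex. Picture $Y\times S^1$ as a ring and $W$ as a bead on it. The $k$-fold cover has $k$ beads, which can be slid together and merged into one by Proposition 11. We now make this precise.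

**Step 1: the fundamental group.** As $P$ is simply connected, $\pi_1(T)\to\pi_1(E_+)$ is an isomorphism. By van Kampen's theorem so is $\pi_1(Y)\to\pi_1(W)$, and then so is $G\times\mathbb Z=\pi_1(Y\times S^1)\to\pi_1(X)$.

**Step 2: the covers.** Let $q:X\to S^1$ be the projection on $Y\times S^1$ and constant $1$ on $W$. Then $q_\sharp$ is the projection $G\times\mathbb Z\to\mathbb Z$, so $X_k$ is the pullback along $q$ of $w\mapsto w^k$, that is, the set of $(x,w)$ with $q(x)=w^k$:
$$X_k=(Y\times S^1)\cup\bigsqcup_{\omega^k=1}W_\omega,\qquad W_\omega\text{ a copy of }W\text{ glued along }Y\times\{\omega\}.$$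
The covering projection is $(y,w)\mapsto(y,w^k)$ on $Y\times S^1$ and the identity $W_\omega\to W$ on each bead.

**Step 3: slide and merge.** Each attaching map $y\mapsto(y,\omega)$ is homotopic in $Y\times S^1$ to $y\mapsto(y,1)$. Apply Prop. 0.18 to the CW pair $(\bigsqcup_\omega W_\omega,\bigsqcup_\omega Y)$, and then Proposition 11. Rel $Y\times S^1$ we get
$$X_k\simeq(Y\times S^1)\cup_{Y\times1}W^{(k)}\simeq(Y\times S^1)\cup_{Y\times1}W=X.$$
This gives a homotopy equivalence $h:X\to X_k$ that restricts to the identity $Y\times S^1\to Y\times S^1$.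

**Step 4: the effect on $\pi_1$.** Take basepoints $(y_0,1)$. Identify both $\pi_1(X)$ and $\pi_1(X_k)$ with $\pi_1(Y\times S^1)=G\times\mathbb Z$; then $h_\sharp$ is the identity. The covering projection is the identity on $Y\times\{1\}$ and of degree $k$ on the circle, so it sends $(g,n)$ to $(g,kn)$. Regarding $\pi_1(X_k)$ as a subgroup of $\pi_1(X)$, we therefore have $h_\sharp(g,n)=(g,kn)$. Thus $h_\sharp|_G=\mathrm{id}_G$, and all hypotheses of the question hold, for every $k>1$.

## 8. Infinitely many beads on a line

It remains to show that $X_\infty$ is not dominated by a complex of finite type. Pulling back $\mathbb R\to S^1$ along $q$ gives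
$$X_\infty=(Y\times\mathbb R)\cup\bigsqcup_{n\in\mathbb Z}W_n,\qquad W_n\text{ glued along }Y\times\{n\}.$$

**Step 1: a retraction onto the line.** The inclusion $Y\times\mathbb R\to X_\infty$ is an isomorphism on $\pi_1$, because both groups are the kernel of the projection to $\mathbb Z$ on $\pi_1(Y\times S^1)=\pi_1(X)$. Applying the bundle projection $E_+\to T$ in every bead gives a cellular retraction $\rho:X_\infty\to Y\times\mathbb R$, again an isomorphism on $\pi_1$. The preimage of $Y\times\mathbb R$ in $\tilde X_\infty$ is $\tilde Y\times\mathbb R$. The lift $\tilde\rho:\tilde X_\infty\to\tilde Y\times\mathbb R$ that fixes a chosen point of $\tilde Y\times\mathbb R$ is the identity on $\tilde Y\times\mathbb R$, and it is $G$-equivariant.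

**Step 2: relative homology.** The universal cover of $E_+$ is $\mathbb R^2\times P$ with deck group $H$, and $\pi_1(E_+)=H$ injects into $G$. So the preimage in $\tilde X_\infty$ of each copy of $E_+$ is $G\times_H(\mathbb R^2\times P)$, meeting $\tilde Y\times\mathbb R$ in $G\times_H(\mathbb R^2\times *)$. By excision
$$H_*(\tilde X_\infty,\tilde Y\times\mathbb R)=\bigoplus_{n\in\mathbb Z}\mathbb ZG\otimes_{\mathbb ZH}\tilde H_*(P)=\bigoplus_{n\in\mathbb Z}M\ \text{ in degree }4,\text{ and zero otherwise.} \tag{5}$$
Here $b$ acts on $H_4(P)=\mathbb Z/3$ as $1$ and $z$ acts as $\kappa_*=-1$, so $M=\mathbb ZG\otimes_{\mathbb ZH}\mathbb F_3^+$ is the module of Section 3, which is nonzero.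

**Step 3: put it into a cone.** Let $f:C(\tilde X_\infty)\to C(\tilde Y)$ be induced by the cellular map $X_\infty\xrightarrow{\rho}Y\times\mathbb R\to Y$. Both are nonnegative complexes of free $\mathbb ZG$-modules, and $C(\tilde Y)$ is finitely generated in each degree, since $Y$ is finite. As $C(\tilde Y\times\mathbb R)\to C(\tilde Y)$ is an equivalence, $\mathrm{cone}(f)$ has the homology of $\mathrm{cone}(\tilde\rho_*)$. The retraction $\tilde\rho$ is split surjective on homology, and it splits the long exact sequence of the pair, so its kernel is $H_*(\tilde X_\infty,\tilde Y\times\mathbb R)$. The long exact sequence of the cone then gives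
$$H_j(\mathrm{cone} f)\cong H_{j-1}(\tilde X_\infty,\tilde Y\times\mathbb R),$$
which by (5) vanishes for $j<5$ and equals $\bigoplus_{\mathbb Z}M$ for $j=5$.

**Step 4: the contradiction.** Suppose $X_\infty$ is dominated by a CW complex of finite type. By Lemma 3, $C(\tilde X_\infty)$ is a $\mathbb ZG$-chain homotopy retract of a nonnegative complex of finitely generated free modules. Lemma 9 with $n=5$ says that $\bigoplus_{\mathbb Z}M$ is finitely generated over $\mathbb ZG$. But finitely many elements of $\bigoplus_{\mathbb Z}M$ involve only finitely many summands, and $M\ne0$, so an infinite direct sum of copies of $M$ is never finitely generated. Hence $X_\infty$ is not dominated by any CW complex of finite type. Since a space that is homotopy equivalent to a complex of finite type, or is finitely dominated, is dominated by a complex of finite type, $X_\infty$ is neither. Together with Section 7 this proves Theorem A. $\blacksquare$
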